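# $\mathbb Q$ is the only Leopoldt field

## 1. Theorems A, B and C

Throughout, $K$ is a number field of degree $d=[K:\mathbb Q]$ with ring of integers $\mathcal O_K$. For $n\ge 3$ put $E=K(\zeta_n)$ and $\Delta=\mathrm{Gal}(E/K)$, viewed as a subgroup of $(\mathbb Z/n)^*$ through $\sigma_c(\zeta_n)=\zeta_n^c$. For a fractional ideal $I$ of $E$ put
$$I^{\Theta_n}=\prod_{1\le c<n,\ c\in\Delta}\sigma_c^{-1}(I)^{c}.\tag{1}$$

**Theorem A.** $\mathbb Q$ is the only Leopoldt field.

**Theorem B.** For a number field $K$ the following are equivalent.
1. $K=\mathbb Q$.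
2. $K$ is Hilbert–Speiser.
3. $K$ is Leopoldt.
4. Every tame cyclic extension $L/K$ that is ramified at exactly one finite prime, and whose degree is an odd prime or a product of two distinct odd primes, has a weak normal integral basis.
5. For every $n\ge 3$, $\Theta_n$ annihilates $\mathrm{Cl}(K(\zeta_n))$.

If $K\ne\mathbb Q$, there are infinitely many degrees $n$ as in (4) such that infinitely many tame cyclic $L/K$ of degree $n$, each ramified at exactly one finite prime, have no weak normal integral basis.

**Theorem C.** If $K\ne\mathbb Q$ is not imaginary quadratic, there are infinitely many primes $p$ such that infinitely many tame cyclic $L/K$ of degree $p$, each ramified at exactly one finite prime, have no weak normal integral basis.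

Theorem C makes no claim about imaginary quadratic fields; for those, the degrees produced below are products of two primes. The statement of Theorem A is a conjecture whose source is Fabio Ferri and Cornelius Greither, "Tame Galois module structure revisited", arXiv:1805.12588 (2018).

## 2. Weak normal integral bases and the maximal order

Let $L/K$ be a tame abelian extension with group $G$; tame means that every finite prime of $K$ is at most tamely ramified in $L$. The ring $\mathcal O_L$ is a module over $\mathcal O_K[G]$.

**Definition.** $L/K$ has a *normal integral basis* (NIB) if $\mathcal O_L$ is free of rank $1$ over $\mathcal O_K[G]$. Let $\mathcal M$ be the maximal $\mathcal O_K$-order of $K[G]$. Then $L/K$ has a *weak normal integral basis* (WNIB) if $\mathcal M\otimes_{\mathcal O_K[G]}\mathcal O_L$ is free of rank $1$ over $\mathcal M$. The field $K$ is *Hilbert–Speiser* if every tame abelian $L/K$ has a NIB, and *Leopoldt* if every tame abelian $L/K$ has a WNIB.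

Since $G$ is abelian, $K[G]$ is a finite product of fields, and $\mathcal M$ is simply the product of their rings of integers. For example, let $K=\mathbb Q$ and $G=\langle g\rangle$ of order $3$, and write $\omega_3=\zeta_3$. Then $\mathbb Q[G]\cong\mathbb Q\times\mathbb Q(\omega_3)$ by $g\mapsto(1,\omega_3)$, and $\mathcal M=\mathbb Z\times\mathbb Z[\omega_3]$. This is strictly bigger than $\mathbb Z[G]$: the element $(1,0)$ is $(1+g+g^2)/3$.

If $\mathcal O_L\cong\mathcal O_K[G]$, then $\mathcal M\otimes_{\mathcal O_K[G]}\mathcal O_L\cong\mathcal M$. So a NIB gives a WNIB, and a Hilbert–Speiser field is Leopoldt. The Hilbert–Speiser theorem says that $\mathbb Q$ is Hilbert–Speiser, hence Leopoldt. It is known that no other field is Hilbert–Speiser. Theorem A says that the weaker property fails too. The advantage of $\mathcal M$ is that we may look at one field factor at a time.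

Here is what $\Theta_n$ looks like in small cases. For $K=\mathbb Q$, $n=3$ we get $I^{\Theta_3}=I\cdot\bar I^{\,2}$. For $K=\mathbb Q(\sqrt5)\subset\mathbb Q(\zeta_5)$ and $n=5$ we have $\Delta=\{1,4\}$, and $I^{\Theta_5}=I\cdot\bar I^{\,4}$. If $\zeta_n\in K$, then $\Delta=\{1\}$ and $I^{\Theta_n}=I$.

To prove that $K\neq\mathbb Q$ is not Leopoldt we need one bad $L$. The plan is in two halves: first, a WNIB of a well-chosen $L$ forces a certain ideal $\mathfrak Q^{\Theta_n}$ to be principal; second, class field theory makes that ideal non-principal.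

## 3. The facts from algebraic number theory that we use

* **(F1) Chebotarev.** For a finite Galois extension of a number field $k$, every conjugacy class is the Frobenius class of infinitely many primes of $k$. We may also ask for absolute degree one and avoid any finite set, since the primes of absolute degree one have density one. In particular every ray class contains infinitely many primes of degree one.
* **(F2) Transport.** If $H/E$ is abelian and $H/K$, $E/K$ are Galois, then for $\sigma\in\mathrm{Gal}(E/K)$ with lift $\tilde\sigma$ to $H$, and $\mathfrak Q$ unramified in $H$, $(\sigma\mathfrak Q,H/E)=\tilde\sigma(\mathfrak Q,H/E)\tilde\sigma^{-1}$.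
* **(F3) Class fields.** A surjective character of a ray class group onto $\mathbb Z/n$ cuts out a cyclic extension of degree $n$, unramified outside the modulus (at infinity too, if the modulus has no infinite part). An abelian extension unramified at all places lies in the Hilbert class field, so principal ideals have trivial Artin symbol in it.
* **(F4) Kummer theory.** Let $\zeta_n\in k$ and let $A\subset k^*$ be finitely generated. Then $W=k(A^{1/n})$ is a finite abelian extension of $k$ of exponent dividing $n$, and $k^*\cap (W^*)^n=A\cdot (k^*)^n$.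
* **(F5) Abhyankar's lemma.** Let $k$ be a local field, $F/k$ finite tame of ramification index $e$, and $E/k$ finite with ramification index divisible by $e$. Then $FE/E$ is unramified. *Proof.* Over the maximal unramified extension, $Fk^{ur}=k^{ur}(\varpi^{1/e})$ for a uniformizer $\varpi$ of $k^{ur}$. In $E^{ur}$ we have $\varpi=uy^{e'}$ with $y$ a uniformizer, $u$ a unit and $e\mid e'$. As $e$ is prime to the residue characteristic and the residue field is algebraically closed, $u$ is an $e$-th power by Hensel. So $\varpi^{1/e}\in E^{ur}$ and $FE\subset E^{ur}$.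
* **(F6)** Let $p$ be a prime *unramified in $K$*. Then $K\cap\mathbb Q(\zeta_p)=\mathbb Q$, so $\mathrm{Gal}(K(\zeta_p)/K)=(\mathbb Z/p)^*$, and $K(\zeta_p)/K$ is totally ramified of index $p-1$ at every prime above $p$. *Proof.* A subfield $\neq\mathbb Q$ of $\mathbb Q(\zeta_p)$ is ramified at $p$, which gives the first claim. A prime of $K(\zeta_p)$ above $p$ has ramification index over $\mathbb Q$ divisible by $p-1$, and $K$ contributes nothing. Consequently every field $F'$ with $K\subsetneq F'\subset K(\zeta_p)$ is ramified over $K$ at every prime above $p$.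

The hypothesis in (F6) matters. Let $K=\mathbb Q(x)$ with $x^3-x-1=0$, of discriminant $-23$. Modulo $23$ the polynomial is $(x-10)^2(x-3)$, so $23=v_1^2v_2$. The extension $F'=K(\sqrt{-23})$ lies in $K(\zeta_{23})$, and it is ramified at $v_2$ (where $-23$ has valuation $1$) but not at $v_1$ (where it has valuation $2$). Below, $p$ is always unramified in $K$.

## 4. A cubic resolvent by hand

Take $K=\mathbb Q$ and let $L$ be the cubic subfield of $\mathbb Q(\zeta_7)$. With $\zeta=\zeta_7$, put
$$\theta_1=\zeta+\zeta^6,\quad\theta_2=\zeta^2+\zeta^5,\quad\theta_3=\zeta^4+\zeta^3,$$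
permuted cyclically by $g:\zeta\mapsto\zeta^2$. They are the roots of $x^3+x^2-2x-1$, so their elementary symmetric functions are $s_1=-1$, $s_2=-2$, $s_3=1$. The discriminant of the polynomial is $49$. That is also the discriminant of $L$, since $L$ is totally and tamely ramified at $7$ and unramified elsewhere. Hence $\mathcal O_L=\mathbb Z[\theta_1]$. As $\theta_2=\theta_1^2-2$ and $\theta_1+\theta_2+\theta_3=-1$, the $\theta_i$ form a $\mathbb Z$-basis of $\mathcal O_L$, that is, a NIB.

The resolvents are $b=\theta_1+\omega_3^{-1}\theta_2+\omega_3^{-2}\theta_3$ and its partner $b'=\theta_1+\omega_3\theta_2+\omega_3^{2}\theta_3$. One computes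
$$bb'=s_1^2-3s_2=7,\qquad b^3+b'^3=2s_1^3-9s_1s_2+27s_3=7 .$$
So $b^3$ is a root of $X^2-7X+343$, that is, $b^3=7\cdot\frac{1\pm3\sqrt{-3}}2$. The second factor has norm $7$, so it generates a prime $\mathfrak q$ of $\mathbb Z[\omega_3]$ above $7$, and
$$(b^3)=\mathfrak q\bar{\mathfrak q}\cdot\mathfrak q=\mathfrak q^2\bar{\mathfrak q}=\mathfrak Q\,\bar{\mathfrak Q}^{2}=\mathfrak Q^{\Theta_3}\qquad\text{with }\mathfrak Q=\bar{\mathfrak q}.$$
The cube of the resolvent generates $\mathfrak Q^{\Theta_3}$. Lemma 1 says that this happens over every $K$, and that a WNIB suffices.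

## 5. A WNIB makes $\mathfrak Q^{\Theta_n}$ principal

**Lemma 1.** Let $n\ge3$. Let $\mathfrak r$ be a prime of $K$, of residue characteristic prime to $n$, that splits completely in $E=K(\zeta_n)$. Let $L/K$ be cyclic of degree $n$, totally ramified at $\mathfrak r$ and unramified at all other finite primes. If $L/K$ has a WNIB, then $\mathfrak Q^{\Theta_n}$ is principal for every prime $\mathfrak Q\mid\mathfrak r$ of $E$.

*Proof.* Let $G=\mathrm{Gal}(L/K)$. The field $L\cap E$ is both totally ramified and unramified over $K$ at $\mathfrak r$, so it is $K$. Put $N=LE=L\otimes_KE$ and identify $\mathrm{Gal}(N/E)=G$. Fix $\mathfrak Q\mid\mathfrak r$.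

**Step 1: from the WNIB to one element $b$.** The purpose is to turn module freeness into a single resolvent generating all resolvents. Let $\chi:G\to\mu_n(E)$ be an isomorphism, to be chosen in Step 4, and for $a\in L$ put
$$\rho(a)=\sum_{g\in G}\chi(g)^{-1}g(a)\in N.$$
Let $\chi:K[G]\to E$ also denote the induced algebra map; it is surjective because $E=K(\zeta_n)$. Substituting $gh$ for $g$ gives $\rho(ha)=\chi(h)\rho(a)$ for $h\in G$, hence $\rho(\lambda a)=\chi(\lambda)\rho(a)$ for $\lambda\in K[G]$. Elements of $G=\mathrm{Gal}(N/E)$ fix the values of $\chi$, so also $g(\rho(a))=\chi(g)\rho(a)$.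

Via $\chi$ the field $E$ is one of the factors of $K[G]$, and $\mathcal M$ is the product of the rings of integers, so $\chi(\mathcal M)=\mathcal O_E$. Suppose $\mathcal M\otimes_{\mathcal O_K[G]}\mathcal O_L\cong\mathcal M$. Applying $\mathcal O_E\otimes_{\mathcal M}-$ gives $\mathcal O_E\otimes_{\mathcal O_K[G],\chi}\mathcal O_L\cong\mathcal O_E$. The map $x\otimes a\mapsto x\rho(a)$ from this module to $N$ is well defined, by $\rho(\lambda a)=\chi(\lambda)\rho(a)$, and $\mathcal O_E$-linear. So its image $R$, the $\mathcal O_E$-span of $\rho(\mathcal O_L)$, is generated by one element: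
$$R=\mathcal O_E\,b .\tag{2}$$
By independence of automorphisms $\rho\neq0$ on $L$, hence on $\mathcal O_L$, so $b\ne0$. As $R\subset\mathcal O_N$, $b$ is integral. Since $g(b)=\chi(g)b$ for all $g\in G$, the element $B:=b^n$ lies in $E^*$. It remains to compute the ideal $(B)$.

**Step 2: $B$ is a unit away from $\mathfrak r$.** Let $\mathfrak p\neq\mathfrak r$ be a prime of $K$ (it may divide $n$), and let the subscript $(\mathfrak p)$ denote localization at $\mathcal O_K\setminus\mathfrak p$. Let $a_1,\dots,a_n$ be an $\mathcal O_{K,(\mathfrak p)}$-basis of $\mathcal O_{L,(\mathfrak p)}$. The square of $\det(g(a_i))_{g,i}$ is the discriminant of this basis, a unit at $\mathfrak p$ since $L/K$ is unramified there. So the matrix is invertible over $\mathcal O_{L,(\mathfrak p)}$, and there are $x_i\in\mathcal O_{L,(\mathfrak p)}$ with $\sum_ix_ig(a_i)=\delta_{g,1}$ for all $g$. Then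
$$\sum_ix_i\rho(a_i)=\sum_g\chi(g)^{-1}\sum_ix_ig(a_i)=1.$$
By (2), $\rho(a_i)\in\mathcal O_{E,(\mathfrak p)}b$, so $1\in\mathcal O_{N,(\mathfrak p)}b$. As $b$ is integral, it is a unit of $\mathcal O_{N,(\mathfrak p)}$. Hence $\operatorname{ord}_{\mathfrak P}(B)=0$ for all $\mathfrak P\mid\mathfrak p$.

**Step 3: the valuation of $B$ above $\mathfrak r$.** Let $\mathfrak L$ be the prime of $L$ above $\mathfrak r$. Since $\mathfrak r$ splits completely in $E$, $\mu_n\subset K_{\mathfrak r}$. The extension $L_{\mathfrak L}/K_{\mathfrak r}$ is totally tamely ramified of degree $n$, so $L_{\mathfrak L}=K_{\mathfrak r}(\Pi)$ with $\Pi^n$ a uniformizer of $K_{\mathfrak r}$, and $\mathcal O_{L_{\mathfrak L}}=\bigoplus_{i=0}^{n-1}\mathcal O_{K_{\mathfrak r}}\Pi^i$. Its Galois group is $G$, and $\kappa(g)=g(\Pi)/\Pi$ defines an isomorphism $\kappa:G\cong\mu_n(K_{\mathfrak r})$.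

For $\mathfrak P\mid\mathfrak r$ let $\iota_{\mathfrak P}:E\to E_{\mathfrak P}=K_{\mathfrak r}$ be the corresponding $K$-embedding. Extend it to $N=L\otimes_KE\to L_{\mathfrak L}$ by $l\otimes e\mapsto l\,\iota_{\mathfrak P}(e)$; this is $G$-equivariant. Write $\iota_{\mathfrak P}\circ\chi=\kappa^j$ on $G$, with $1\le j\le n-1$ and $(j,n)=1$. For $a\in\mathcal O_L$,
$$\iota_{\mathfrak P}(\rho(a))=e_j(a),\qquad e_j(y)=\sum_{g}\kappa(g)^{-j}g(y).$$
Since $\mathfrak L$ is the only prime above $\mathfrak r$, $\mathcal O_{L_{\mathfrak L}}=\mathcal O_{K_{\mathfrak r}}\otimes_{\mathcal O_K}\mathcal O_L$. As $e_j$ is $K_{\mathfrak r}$-linear, the $\mathcal O_{K_{\mathfrak r}}$-span of $\iota_{\mathfrak P}(\rho(\mathcal O_L))$ is $e_j(\mathcal O_{L_{\mathfrak L}})$. Now $e_j(\Pi^i)=\sum_g\kappa(g)^{i-j}\,\Pi^i$ equals $n\Pi^j$ for $i=j$ and $0$ for the other $0\le i\le n-1$. As $n$ is a unit at $\mathfrak r$, the span is $\mathcal O_{K_{\mathfrak r}}\Pi^j$. By (2) and $\iota_{\mathfrak P}(\mathcal O_E)\subset\mathcal O_{K_{\mathfrak r}}$ it is also $\mathcal O_{K_{\mathfrak r}}\iota_{\mathfrak P}(b)$. So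 $\iota_{\mathfrak P}(b)$ is a unit of $\mathcal O_{K_{\mathfrak r}}$ times $\Pi^j$, and taking $n$-th powers,
$$\operatorname{ord}_{\mathfrak P}(B)=\operatorname{ord}_{\mathfrak r}(\Pi^{nj})=j .$$

**Step 4: assembling $(B)$.** Choose $\chi$ so that $\iota_{\mathfrak Q}\circ\chi=\kappa$; this is possible because $\iota_{\mathfrak Q}$ maps $\mu_n(E)$ isomorphically onto $\mu_n(K_{\mathfrak r})$. The primes above $\mathfrak r$ are the distinct primes $\sigma_c\mathfrak Q$, $c\in\Delta$, and $\iota_{\sigma_c\mathfrak Q}=\iota_{\mathfrak Q}\circ\sigma_c^{-1}$. So $\iota_{\sigma_c\mathfrak Q}\circ\chi=\kappa^{c^{-1}}$, and by Step 3 $\operatorname{ord}_{\sigma_c\mathfrak Q}(B)$ is the representative of $c^{-1}$ in $[1,n-1]$. Replacing $c$ by $c^{-1}$ and using Step 2, $(B)=\prod_{c}\sigma_c^{-1}(\mathfrak Q)^c=\mathfrak Q^{\Theta_n}$. $\blacksquare$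

## 6. Extensions ramified at one prime, with prescribed Frobenius

To use Lemma 1 we need many extensions $L$ of its kind, with control over the class of $\mathfrak Q$. A character of order $n$ of conductor $\mathfrak r$ must kill the units of $K$, so these should be $n$-th powers mod $\mathfrak r$. Asking the same of $S$-units, with $S$ generating the class group, lets us write the character down explicitly whatever the class number is.

**Proposition 2.** Let $n\ge3$, let $H/E$ be a finite abelian extension with $[H:E]$ prime to $n$, and let $s\in\mathrm{Gal}(H/E)$. There are infinitely many primes $\mathfrak r$ of $K$ for which there exist an extension $L/K$ as in Lemma 1 (necessarily tame) and a prime $\mathfrak Q\mid\mathfrak r$ of $E$, unramified in $H$, with Artin symbol $(\mathfrak Q,H/E)=s$.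

*Proof.* **Step 1: choosing $\mathfrak r$.** We want two independent conditions at once: Frobenius $s$ in $H$, and $S$-units of $K$ that are $n$-th powers. Let $S$ be a finite set of finite primes of $K$ generating $\mathrm{Cl}(K)$, and let $U=E\big((\mathcal O_{K,S}^*)^{1/n}\big)$. By (F4) this is a finite abelian extension of $E$ of exponent dividing $n$. Every prime factor of $[U:E]$ divides $n$, while $[H:E]$ is prime to $n$; hence $H\cap U=E$ and $\mathrm{Gal}(HU/E)=\mathrm{Gal}(H/E)\times\mathrm{Gal}(U/E)$. By (F1) there are infinitely many primes $\mathfrak Q$ of $E$, unramified in $HU$, of absolute degree one over a rational prime $r$ with $r\nmid n$, $r$ unramified in $E$ and not below $S$, with Frobenius $(s,1)$.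

Put $\mathfrak r=\mathfrak Q\cap K$. Then $E_{\mathfrak Q}=K_{\mathfrak r}=\mathbb Q_r$, so $\mathfrak r$ splits completely in the Galois extension $E/K$. The residue field $\mathbb F_r$ contains a primitive $n$-th root of unity, so $n\mid r-1$. Since $\mathfrak Q$ splits completely in $U$, every $u\in\mathcal O_{K,S}^*$ is an $n$-th power in $K_{\mathfrak r}$. As $u$ is a unit at $\mathfrak r$, it is an $n$-th power mod $\mathfrak r$.

**Step 2: the character.** Let $\eta:\mathbb F_r^*\to\mathbb Z/n$ be a surjective homomorphism. Write a fractional ideal $\mathfrak a$ of $K$ prime to $\mathfrak r$ as $\mathfrak a=\mathfrak b\cdot(\alpha)$ with $\mathfrak b$ supported on $S$ and $\alpha\in K^*$. Then $\alpha$ is a unit at $\mathfrak r$, because $\mathfrak r\notin S$, and $\alpha$ is unique up to $\mathcal O_{K,S}^*$. By Step 1, $\varphi(\mathfrak a)=\eta(\alpha\bmod\mathfrak r)$ is well defined; it is a homomorphism, trivial on $(\alpha)$ when $\alpha\equiv1\bmod\mathfrak r$, and already surjective on principal ideals prime to $\mathfrak r$. So $\varphi$ is a surjective character of the ray class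 group mod $\mathfrak r$ with no infinite part. Let $L/K$ be the corresponding cyclic extension of degree $n$, unramified outside $\mathfrak r$.

**Step 3: total ramification.** The inertia field of $\mathfrak r$ in $L$ is unramified over $K$ at every place, including the infinite ones. So by (F3) principal ideals act trivially on it. But the Artin symbols of principal ideals prime to $\mathfrak r$ fill $\mathrm{Gal}(L/K)$. Hence the inertia field is $K$, that is, $\mathfrak r$ is totally ramified in $L$. Ramification is tame because $r\nmid n$. $\blacksquare$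

## 7. A congruence that excludes a WNIB

**Corollary 3.** Let $n\ge3$, and let $H\supset E$ be such that $H/K$ is Galois, $H/E$ is unramified at all finite primes, $\mathrm{Gal}(H/E)$ is cyclic of order $m$ prime to $n$, and $\Delta$ acts on $\mathrm{Gal}(H/E)$ by conjugation through a homomorphism $\omega:\Delta\to\{\pm1\}$. If
$$m\nmid\sum_{1\le c<n,\ c\in\Delta}c\,\omega(c),\tag{3}$$
then there are infinitely many tame cyclic $L/K$ of degree $n$, each ramified at exactly one finite prime, with no WNIB. Moreover $\Theta_n$ does not annihilate $\mathrm{Cl}(E)$.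

*Proof.* Apply Proposition 2 with $s$ a generator of $\mathrm{Gal}(H/E)$. By (F2), $(\sigma\mathfrak Q,H/E)=\tilde\sigma s\tilde\sigma^{-1}=s^{\omega(\sigma)}$ for $\sigma\in\Delta$. Since $\omega(\sigma_c^{-1})=\omega(c)$,
$$(\mathfrak Q^{\Theta_n},H/E)=s^{\sum c\,\omega(c)}\ne1$$
by (3). As $n\ge3$, $E$ is totally complex, so $H/E$ is unramified at all places and $H$ lies in the Hilbert class field of $E$. Therefore $\mathfrak Q^{\Theta_n}$ is not principal. By Lemma 1 the extension $L$ of Proposition 2 has no WNIB. It is ramified at exactly the finite prime $\mathfrak r$, so different $\mathfrak r$ give different $L$. $\blacksquare$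

The simplest case is $\zeta_n\in K$: then $E=K$, $\Delta=\{1\}$, and the sum in (3) is $1$. So $K$ is not Leopoldt as soon as it has an unramified cyclic extension of degree $m>1$ prime to $n$. For instance, let $K=\mathbb Q(\sqrt{-3},\sqrt{65})$, $n=3$ and $H=K(\sqrt5)=K(\sqrt{13})$. Since $5,13\equiv1\bmod4$, the first description shows that $H/K$ is ramified at most above $5$, the second at most above $13$; so $H/K$ is unramified. The quadratic subfields of $K$ are generated by $\sqrt{-3},\sqrt{65},\sqrt{-195}$, so $\sqrt5\notin K$ and $m=2$. This $K$ fails already in degree $3$.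

For a general $K$ we have no such luck and must manufacture $H$. The method is always the same: find an extension $F$, ramified only above $p$, whose ramification is swallowed by $\zeta_p$ through Abhyankar's lemma, but which is not itself contained in $K(\zeta_n)$.

## 8. Fields with a real place: a quadratic extension and $n=p$

Let $K\neq\mathbb Q$ have a real place. We look for $F/K$ quadratic, so $m=2$, $\omega=1$, $n=p$. The sum in (3) is then $1+\dots+(p-1)=p\,\frac{p-1}2$, which is odd exactly when $p\equiv3\bmod4$.

**Step 1: an element $\pi$ whose norm is $-p$.** The negative sign is what forces $p\equiv3\bmod4$. Since $K$ is dense in $K\otimes\mathbb R$, there is $\beta\in\mathcal O_K$ negative at exactly one real place and positive at the other real places. For a large integer $t$, $\alpha_0=1+4t\beta$ has the same signs, and $\alpha_0\equiv1\bmod4\mathcal O_K$. By (F1) the class of $(\alpha_0)$ in the ray class group mod $4\infty$ contains infinitely many primes $v$ of degree one over rational primes $p$ that are odd and unramified in $K$. For such $v$ we have $v=(\pi)$ with $\pi=\alpha_0\gamma$,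 where $\gamma$ is totally positive and $\gamma\equiv1$ multiplicatively mod $4$. So $\pi\in\mathcal O_K$, $\pi\equiv1\bmod4\mathcal O_K$, and $\pi$ is negative at exactly one real place.

Complex places contribute positive factors to the norm, so $N_{K/\mathbb Q}(\pi)<0$, and therefore $N_{K/\mathbb Q}(\pi)=-p$. Writing $\pi=1+4x$ with $x\in\mathcal O_K$, the product of the conjugates $1+4x_i$ is $\equiv1\bmod4$. So $-p\equiv1\bmod4$, that is, $p\equiv3\bmod4$.

**Step 2: $F$ and its ramification.** Put $F=K(\sqrt\pi)$, $E=K(\zeta_p)$, $H=FE$. Since $\operatorname{ord}_v(\pi)=1$, $F\neq K$ and $F/K$ is ramified at $v$. It is unramified at all other finite primes, because it is generated by a root of $x^2-x-\frac{\pi-1}4\in\mathcal O_K[x]$, whose discriminant is $\pi$.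

**Step 3: $H/E$ is unramified at all finite primes.** By (F6), $\Delta=(\mathbb Z/p)^*$ and $E/K$ is totally ramified of index $p-1$ at every prime above $p$. For a prime $w\mid v$ of $E$, $\operatorname{ord}_w(\pi)=p-1$ is even and $w\nmid2$. So over $E_w$ we adjoin the square root of a unit at an odd prime, and $H/E$ is unramified at $w$. Elsewhere use Step 2.

**Step 4: $F\not\subset E$.** By (F6) a quadratic subextension of $E/K$ is ramified at all primes of $K$ above $p$. There are at least two of these, since $v$ has $e=f=1$ and $d\ge2$. But $F/K$ is ramified at only one of them.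

**Step 5: conclusion.** So $m=[H:E]=2$, which is prime to $p$. The extension $H/K$ is abelian, so $\omega=1$, and $p\,\frac{p-1}2$ is odd. Corollary 3 applies with $n=p$: $K$ is not Leopoldt. Infinitely many $v$, hence infinitely many $p$, occur.

**Example.** Let $K=\mathbb Q(\sqrt2)$ and $\pi=5+4\sqrt2=1+4(1+\sqrt2)$. Its norm is $25-32=-7$, so $p=7$; the field $F$ is generated by a root of $x^2-x-(1+\sqrt2)$, and it is unramified at the conjugate prime $(5-4\sqrt2)$ above $7$. So $E(\sqrt{5+4\sqrt2})$ is an unramified quadratic extension of $E=\mathbb Q(\sqrt2,\zeta_7)$. As $1+2+\dots+6=21$ is odd, infinitely many cyclic extensions of $\mathbb Q(\sqrt2)$ of degree $7$, each ramified at exactly one finite prime, have no WNIB.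

The argument must fail for $\mathbb Q$, and it does so in Step 4. Over $\mathbb Q$ one gets $\pi=-p$ and $F=\mathbb Q(\sqrt{-p})\subset\mathbb Q(\zeta_p)$, since only one prime lies above $p$.

## 9. Where the quadratic construction stops: norms from totally complex fields

Let $K$ be totally complex. Every $\pi\in K^*$ has $N_{K/\mathbb Q}(\pi)>0$. So if $\pi\equiv1\bmod4\mathcal O_K$ generates a prime of degree one over $p$, then $p=N_{K/\mathbb Q}(\pi)\equiv1\bmod4$. The sum $p\,\frac{p-1}2$ is even, $m=2$ divides it, and Corollary 3 says nothing. Steps 2 to 4 still work; it is the sum that fails.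

We can change the sum by letting $\Delta$ act through a non-trivial quadratic character. For $n=p$ that character is the Legendre symbol mod $p$. If $p\equiv1\bmod4$, then $\sum_c c\left(\frac cp\right)=0$, by $c\mapsto p-c$. If $p\equiv3\bmod 4$, the sum depends on the very $p$ we are still choosing, and we have no hold on its divisibility by the odd prime $m=\ell\mid p-1$. So we separate the two roles: a prime $q$, fixed at the start, carries the quadratic character, and a second prime $p$ carries the ramification, with $n=pq$.

Let $q\equiv3\bmod4$ be prime, $\chi_q=\left(\frac{\cdot}q\right)$ and $T=\sum_{a=1}^{q-1}a\chi_q(a)$. For a prime $p\ne q$, writing $c=a+qt$ with $0\le a<q$, $0\le t<p$,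
$$\sum_{c=1}^{pq-1}c\,\chi_q(c)=p\sum_aa\chi_q(a)+\frac{qp(p-1)}2\sum_a\chi_q(a)=pT .$$
The terms with $p\mid c$ contribute $\sum_{b=1}^{q-1}pb\,\chi_q(pb)=p\chi_q(p)T$, and those with $q\mid c$ contribute $0$. Hence
$$\sum_{1\le c<pq,\ (c,pq)=1}c\,\chi_q(c)=pT\,(1-\chi_q(p)).\tag{4}$$
This vanishes when $\chi_q(p)=1$, so we need $\chi_q(p)=-1$; then the sum is $2pT$ with $T$ fixed.

There is one more tension. To get an extension of $M=K(\sqrt{-q})$ on which $\mathrm{Gal}(M/K)=\langle\tau\rangle$ acts by $-1$, we want a prime $v\mid p$ of $K$ that splits as $V\cdot\tau V$ in $M$, with $\tau$ exchanging the two factors. If $v$ has odd residue degree $f$, then the splitting makes $-q$ a square in $\mathbb F_{p^f}$, hence in $\mathbb F_p$. So $p$ splits in $\mathbb Q(\sqrt{-q})$, and then $\chi_q(p)=1$. So $v$ must have even residue degree. Complex conjugation supplies this: it moves $\sqrt{-q}$, and it fixes no conjugate of a totally complex field pointwise. We take it as Frobenius of $p$.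

## 10. Totally complex fields: a dihedral extension and $n=pq$

**Step 1: the fixed data $q$ and $\ell$.** Choose a prime $q\equiv3\bmod4$ unramified in $K$. As $\chi_q(a)=\pm1$ for $1\le a\le q-1$, $T\equiv\sum a=q\,\frac{q-1}2\equiv1\bmod2$, so $T\neq0$. Since $q$ is unramified in $K$ but ramified in $\mathbb Q(\sqrt{-q})$, $\sqrt{-q}\notin K$. Put $M=K(\sqrt{-q})$, $\mathrm{Gal}(M/K)=\langle\tau\rangle$; embed $M\subset\mathbb C$, and let $\tilde M\subset\mathbb C$ be its Galois closure over $\mathbb Q$. Let $h_M$ be the class number of $M$. Choose an odd prime $\ell$, unramified in $\tilde M$, with $\ell\nmid T\,h_M$. Then $\ell\neq q$, since $q$ ramifies in $M$, and $\tilde M\cap\mathbb Q(\zeta_\ell)=\mathbb Q$.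

**Step 2: an involution $\sigma$ to serve as Frobenius.** We want all units of $M$ to become $\ell$-th powers, as in Proposition 2, while the Frobenius on $\tilde M$ is complex conjugation. Let $\Omega$ be the Galois closure over $\mathbb Q$ of $M(\zeta_\ell,(\mathcal O_M^*)^{1/\ell})$. It is generated over $\Omega_0=\tilde M(\zeta_\ell)$ by the $\ell$-th roots of all conjugates of units of $M$. These conjugates lie in $\tilde M$, so $\Omega/\Omega_0$ is a Kummer extension whose group is an elementary abelian $\ell$-group. In
$$\mathrm{Gal}(\Omega_0/\mathbb Q)=\mathrm{Gal}(\tilde M/\mathbb Q)\times\mathrm{Gal}(\mathbb Q(\zeta_\ell)/\mathbb Q)$$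
take $s_0=(\text{complex conjugation},1)$, of order $2$. If $s$ is any lift of $s_0$ to $\Omega$, then $s^2\in\mathrm{Gal}(\Omega/\Omega_0)$, so $s^{2\ell}=1$. Hence $\sigma:=s^\ell$ satisfies $\sigma^2=1$, and it lifts $s_0^\ell=s_0$ because $\ell$ is odd.

**Step 3: choosing $p$.** By Chebotarev there are infinitely many primes $p\nmid2\ell q$, unramified in $\Omega$, having $\sigma$ as a Frobenius element. For such $p$ we record the following.

* $p\equiv1\bmod\ell$, since $\sigma$ is trivial on $\mathbb Q(\zeta_\ell)$.
* $\chi_q(p)=-1$. Indeed, by the Gauss sum $\big(\sum_a\chi_q(a)\zeta_q^a\big)^2=-q$, the automorphism $\zeta_q\mapsto\zeta_q^c$ sends $\sqrt{-q}$ to $\chi_q(c)\sqrt{-q}$. So the Frobenius of $p$ acts on $\sqrt{-q}$ by $\chi_q(p)$. But $\sigma$ is complex conjugation on $\tilde M$, so $\sigma(\sqrt{-q})=-\sqrt{-q}$.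
* Every prime of $K$ or of $M$ above $p$ has residue degree exactly $2$, and every prime of $M$ above $p$ splits completely in $\Omega$. Indeed, any Frobenius $\sigma'$ over $p$ in $\Omega$ is a conjugate of $\sigma$, and on $\tilde M$ it is $gcg^{-1}$ with $c$ complex conjugation. If it fixed $K$ (or $M$) pointwise, then $g^{-1}$ restricted to $K$ (or $M$) would be a real embedding; there is none. As $\sigma'^2=1$, the decomposition group $\langle\sigma'\rangle$ has order $2$ and meets $\mathrm{Gal}(\Omega/K)$ and $\mathrm{Gal}(\Omega/M)$ trivially, which is the claim.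
* All units of $M$ are $\ell$-th powers modulo each prime of $M$ above $p$, by the splitting in $\Omega$.

Fix a prime $v\mid p$ of $K$. As $p$ is unramified in $M$, and the primes above it have residue degree $2$ both in $K$ and in $M$, $v\mathcal O_M=V\cdot\tau V$ with $V\neq\tau V$.

**Step 4: a cyclic extension $F/M$ on which $\tau$ acts by $-1$.** Let $\mathfrak m=V\cdot\tau V$, a $\tau$-stable modulus. Since $M$ is totally complex, the $\tau$-equivariant sequence
$$\mathcal O_M^*\to(\mathcal O_M/\mathfrak m)^*\to\mathrm{Cl}_{\mathfrak m}(M)\to\mathrm{Cl}(M)\to0$$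
is exact. Let $Y$ be the cokernel of the first map, so that $0\to Y\to\mathrm{Cl}_{\mathfrak m}(M)\to\mathrm{Cl}(M)\to0$ is exact. As $\ell\nmid h_M$, reduction mod $\ell$ gives $Y/\ell\cong\mathrm{Cl}_{\mathfrak m}(M)/\ell$. As the units map into $\ell$-th powers, $Y/\ell=(\mathcal O_M/\mathfrak m)^*/\ell$. So, $\tau$-equivariantly,
$$C:=\mathrm{Cl}_{\mathfrak m}(M)/\ell\ \cong\ \kappa(V)^*/\ell\,\oplus\,\kappa(\tau V)^*/\ell ,$$
where $\kappa(\cdot)$ denotes residue fields. Each summand has order $\ell$, since $\ell\mid p-1\mid p^2-1$, and $\tau$ swaps them. If $x$ generates the first, then $\tau x$ generates the second, and $(1+\tau)C$ is generated by $x+\tau x$. So $C/(1+\tau)C$ has order $\ell$ and $\tau$ acts on it as $-1$.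

Let $F/M$ be the corresponding class field: cyclic of degree $\ell$, unramified outside $V,\tau V$. As $(1+\tau)C$ is $\tau$-stable, $F/K$ is Galois. By (F2), $\tau$ acts on $\mathrm{Gal}(F/M)$ by $-1$. As $\ell$ is odd, $F/K$ is not abelian.

**Step 5: the extension $H/E$.** Let $n=pq$, $E=K(\zeta_{pq})\supset M$, $H=FE$. We check the hypotheses of Corollary 3.

The field $K\cap\mathbb Q(\zeta_{pq})$ is unramified over $\mathbb Q$ outside $pq$, and also at $p$ and $q$, which are unramified in $K$. By Minkowski it is $\mathbb Q$, so $\Delta=(\mathbb Z/pq)^*$.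

As $p$ is unramified in $M$ and $\zeta_p\in E$, the ramification index of $E/M$ at $V$ and $\tau V$ is divisible by $p-1$, hence by $\ell$. The extension $F/M$ is tame at $V,\tau V$, with index dividing $\ell$. By (F5), $H/E$ is unramified at all finite primes.

Since $E/K$ is abelian and $F/K$ is not, $F\not\subset E$. As $[F:M]=\ell$ is prime, $F\cap E=M$. So $\mathrm{Gal}(H/E)\cong\mathrm{Gal}(F/M)$ has order $\ell$, which is prime to $pq$. The extension $H/K$ is Galois as a compositum of Galois extensions. A lift of $\sigma_c$ acts on $\mathrm{Gal}(H/E)\cong\mathrm{Gal}(F/M)$ through its restriction to $M$: trivially if that is $1$, by $-1$ if it is $\tau$. Since $\sigma_c(\sqrt{-q})=\chi_q(c)\sqrt{-q}$, we get $\omega(c)=\chi_q(c)$.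

**Step 6: the sum.** By (4) and $\chi_q(p)=-1$, the sum in (3) is $2pT$. It is not divisible by $m=\ell$, because $\ell$ is odd, $\ell\neq p$ and $\ell\nmid T$. By Corollary 3, $K$ is not Leopoldt. With $q$ and $\ell$ fixed, infinitely many $p$ occur.

## 11. Deducing Theorems A and B

*Proof of Theorem A.* By the Hilbert–Speiser theorem every tame abelian $L/\mathbb Q$ has a NIB, hence a WNIB, so $\mathbb Q$ is Leopoldt. If $K\neq\mathbb Q$, then $K$ either has a real place (Section 8) or is totally complex (Section 10), and it is not Leopoldt. $\blacksquare$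

*Proof of Theorem B.* (1)⇒(2) is the Hilbert–Speiser theorem, (2)⇒(3) holds because a NIB gives a WNIB, and (3)⇒(4) is trivial.

(1)⇒(5). Let $K=\mathbb Q$ and $n\ge3$. By (F1) every class of $\mathrm{Cl}(\mathbb Q(\zeta_n))$ contains a prime $\mathfrak Q$ of absolute degree one over a prime $r\nmid n$. Then $r\equiv1\bmod n$, and $r$ splits completely in $\mathbb Q(\zeta_n)$. Let $L$ be the subfield of degree $n$ of $\mathbb Q(\zeta_r)$: it is cyclic, totally and tamely ramified at $r$, and unramified at all other finite primes. It has a NIB, hence a WNIB, so $\mathfrak Q^{\Theta_n}$ is principal by Lemma 1. The class of $I^{\Theta_n}$ depends only on the class of $I$, so $\Theta_n$ annihilates the class group.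

(4)⇒(1) and (5)⇒(1). Let $K\ne\mathbb Q$. Sections 8 and 10 verify the hypotheses of Corollary 3 with $n=p$ an odd prime, respectively $n=pq$ with $p\neq q$ odd primes. Corollary 3 then gives tame cyclic $L/K$ of degree $n$, ramified at exactly one finite prime and without WNIB, which contradicts (4). It also says that $\Theta_n$ does not annihilate $\mathrm{Cl}(K(\zeta_n))$, which contradicts (5). In both cases infinitely many $p$, hence infinitely many $n$, occur, and for each such $n$ Corollary 3 gives infinitely many $L$. This is the last assertion. $\blacksquare$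

## 12. Prime degree: cyclic extensions of degree $2^k$ and the sign of $-1$

We now prove Theorem C. If $K$ has a real place, Section 8 gives infinitely many primes $p$. So let $K\subset\mathbb C$ be totally complex and not imaginary quadratic; then $d\ge4$.

With $n=p$ and $\omega=1$ the sum is $p\,\frac{p-1}2$. If $2^k$ is the exact power of $2$ dividing $p-1$, written $2^k\,\|\,p-1$, then $2^k$ does not divide the sum. So we want a cyclic $F/K$ of degree $m=2^k$, the whole $2$-part of $p-1$, ramified above $p$ only. The obvious try is a character $\eta$ of order $2^k$ on the residue field of one prime $v\mid p$ of degree one, with all units of $K$ being $2^k$-th powers mod $v$. This is impossible: $-1$ is a unit, and if $-1=x^{2^k}$ in $\mathbb F_p$, then $x$ has order $2^{k+1}$, so $2^{k+1}\mid p-1$. (In Section 8, a sign at a real place made up for this.) The remedy is to use two primes and the expression $u\bar u$, which is $1$ at $u=-1$ and always positive.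

Let $\tilde K\subset\mathbb C$ be the Galois closure of $K/\mathbb Q$; bars denote complex conjugation, which preserves $\tilde K$. Let $S$ be a finite set of finite primes of $K$ generating $\mathrm{Cl}(K)$, and put
$$A=\{u\bar u:u\in\mathcal O_{K,S}^*\}\subset\tilde K^*\cap\mathbb R_{>0},$$
a finitely generated group. We want the elements of $A$ to be $2^k$-th powers mod $p$ while $2^k\,\|\,p-1$. The next lemma says that these wishes are compatible.

**Lemma 4.** Put $K'=\tilde K(\zeta_{2^k})$ and $W_k=K'(A^{1/2^k})$. For all large $k$, $\zeta_{2^{k+1}}\notin W_k$.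

*Proof.* **Step 1: positive $2$-power roots of elements of $A$ lie at a finite level.** Let $Z=\bigcup_k\tilde K(\zeta_{2^k})$ and
$$D=\{\delta\in Z\cap\mathbb R_{>0}:\ \delta^{2^j}\in A\text{ for some }j\},$$
a group. Complex conjugation acts on $Z$ and commutes with every $g\in\mathrm{Gal}(Z/\tilde K)$: the conjugate of $g$ by it is trivial on the normal field $\tilde K$, and if $g(\zeta)=\zeta^a$ for a $2$-power root of unity $\zeta$, then the conjugate sends $\zeta$ to $\overline{g(\zeta^{-1})}=\overline{\zeta^{-a}}=\zeta^a$. So for $\delta\in D$, $g(\delta)$ is real. Since $g$ fixes $A$, $g(\delta)/\delta$ is a root of unity. Therefore $g(\delta)=\pm\delta$ for all $g$, and $\delta^2\in\tilde K$. Some power of $\delta^2$ lies in the finitely generated group $A$. So $D^2=\{\delta^2:\delta\in D\}$ lies in the group of $S'$-units of $\tilde K$ for a suitable finite set $S'$, and is finitely generated. Squaring is injective on positive reals, so $D\cong D^2$ is finitely generated, whence $D\subset\tilde K(\zeta_{2^{k_1}})$ for some $k_1$.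

**Step 2: Kummer theory.** Let $k\ge k_1$ be also so large that $\zeta_{2^{k+1}}\notin\tilde K(\zeta_{2^k})$. This holds for all large $k$: $[\tilde K\cap\mathbb Q(\zeta_{2^k}):\mathbb Q]$ stabilizes, so from some point on $[\tilde K(\zeta_{2^k}):\tilde K]$ doubles at each step. Suppose $\zeta_{2^{k+1}}\in W_k$. Its $2^k$-th power is $-1$, so by (F4) over $K'$ we have $-1\in A\,(K'^*)^{2^k}$, that is, $-a=x^{2^k}$ with $a\in A$, $x\in K'^*$. Let $\delta=a^{1/2^k}>0$. Then $(x/\delta)^{2^k}=-1$, so $x=\delta\zeta'$ with $\zeta'$ a primitive $2^{k+1}$-th root of unity. Hence $\delta=x/\zeta'\in Z$, so $\delta\in D\subset K'$, so $\zeta'\in K'=\tilde K(\zeta_{2^k})$, a contradiction. $\blacksquare$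

*Proof of Theorem C for $K$ totally complex, $d\ge4$.* Fix $k\ge1$ as in Lemma 4.

**Step 1: choosing $p$.** We turn Lemma 4 into congruence conditions by Chebotarev. The extension $W_k(\zeta_{2^{k+1}})/K'$ is abelian, being the compositum of a Kummer extension and an extension of degree at most $2$, and it is strictly larger than $W_k$. So its group has an element that is trivial on $W_k$ and moves $\zeta_{2^{k+1}}$. By (F1) there are infinitely many odd primes $p$, unramified in $\tilde K$ and not below $S$, that have a prime $\mathfrak P'$ of $K'$ above them of absolute degree one, unramified over $\mathbb Q$ and in $W_k(\zeta_{2^{k+1}})$, whose Frobenius is this element. Put $\mathfrak P=\mathfrak P'\cap\tilde K$. Then: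

* $K'_{\mathfrak P'}=\mathbb Q_p$ contains $\zeta_{2^k}$ but not $\zeta_{2^{k+1}}$, so $2^k\,\|\,p-1$.
* $p$ splits completely in the Galois field $\tilde K$.
* Every $a\in A$ is a unit at $\mathfrak P$, since $p$ is not below $S$, and a $2^k$-th power mod $\mathfrak P$, since $\mathfrak P'$ splits completely in $W_k$.

**Step 2: two primes $v_1\ne v_2$ of $K$.** Let $v_1,v_2$ be the kernels of $x\mapsto x\bmod\mathfrak P$ and $x\mapsto\bar x\bmod\mathfrak P$ on $\mathcal O_K$. Conjugation is non-trivial on $K$, so $x\mapsto x$ and $x\mapsto\bar x$ give distinct embeddings $K\to\tilde K_{\mathfrak P}=\mathbb Q_p$. Two embeddings $K\to\mathbb Q_p$ inducing the same prime $v$ would extend to two $\mathbb Q_p$-homomorphisms $K_v=\mathbb Q_p\to\mathbb Q_p$, hence agree. So $v_1\ne v_2$.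

**Step 3: the extension $F/K$.** Let $\eta:\mathbb F_p^*\to\mathbb Z/2^k$ be surjective. For an ideal $\mathfrak a$ of $K$ prime to $v_1v_2$, write $\mathfrak a=\mathfrak b(\alpha)$ with $\mathfrak b$ supported on $S$, and put
$$\varphi(\mathfrak a)=\eta(\alpha\bar\alpha\bmod\mathfrak P).$$
Here $\alpha$ is a unit at $v_1$ and $v_2$, so $\alpha$ and $\bar\alpha$ are units at $\mathfrak P$. The value is well defined, since for $u\in\mathcal O_{K,S}^*$ the element $u\bar u\in A$ is a $2^k$-th power mod $\mathfrak P$. It is a homomorphism, trivial on $(\alpha)$ for $\alpha\equiv1\bmod v_1v_2$. It is surjective: take $\alpha$ with arbitrary non-zero residue mod $v_1$ and $\alpha\equiv1\bmod v_2$. So $\varphi$ is a surjective character of the ray class group mod $v_1v_2$. Let $F/K$ be the corresponding cyclic extension of degree $2^k$; it is ramified at most at $v_1,v_2$, tamely, with index dividing $2^k\mid p-1$.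

**Step 4: $H/E$ and the sum.** Let $n=p$, $E=K(\zeta_p)$, $H=FE$. As $p$ is unramified in $K$, (F6) gives $\Delta=(\mathbb Z/p)^*$ and total ramification of index $p-1$ at every prime above $p$. By (F5), $H/E$ is unramified at all finite primes. Since $p$ splits completely in $K$ and $d\ge4$, there is a prime $v_3\mid p$ other than $v_1,v_2$. It is unramified in $F$, but ramified in every non-trivial subextension of $E/K$. So $F\cap E=K$, and $\mathrm{Gal}(H/E)\cong\mathbb Z/2^k$, of order prime to $p$, with trivial $\Delta$-action since $H/K$ is abelian. Finally $2^k\nmid p\,\frac{p-1}2=\sum_{c=1}^{p-1}c$, because $2^k\,\|\,p-1$. Corollary 3 gives infinitely many tame cyclic $L/K$ of degree $p$, each ramified at exactly one finite prime, with no WNIB. Infinitely many $p$ occur. $\blacksquare$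

For imaginary quadratic $K$ Step 4 breaks down: there is no $v_3$. Moreover $\alpha\bar\alpha=N_{K/\mathbb Q}(\alpha)$, and $(\alpha)$ acts on $\zeta_p$ by raising it to the power $N_{K/\mathbb Q}(\alpha)$. So on principal ideals $\varphi$ is just the character cutting out the subextension of degree $2^k$ of $K(\zeta_p)/K$.
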